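# A definably complete real closed field with a pseudo-finite set that injects properly into itself

## 1. Definably complete structures, pseudo-finite sets, and definable induction

Throughout, "definable" means definable with parameters. If $\mathcal M=\langle M;<,\dots\rangle$ expands a dense linear order without endpoints, $M$ carries the order topology and $M^n$ the product topology.

**Definition (definably complete).** An expansion $\mathcal M=\langle M;<,\dots\rangle$ of a dense linear order without endpoints is *definably complete* if every definable subset of $M$ has a least upper bound in $M\cup\{\pm\infty\}$.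

Every expansion of $\mathbb R$ is definably complete. So is the field of real algebraic numbers, which is not Dedekind complete: by Tarski's quantifier elimination, its definable subsets are finite unions of points and intervals with endpoints in the field or $\pm\infty$. If we add a predicate for $\{x:x<\pi\}$, definable completeness is lost, because this set has no supremum in the field. Infima come for free: $\inf A$ is the supremum of the set of lower bounds of $A$.

**Definition (pseudo-finite).** Let $\mathcal M$ be definably complete. A definable $A\subseteq M^n$ is *pseudo-finite* if it is closed, bounded, and discrete.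

Finite sets are pseudo-finite. For an infinite example, let ${}^*\mathbb R$ be an ultrapower of $\langle\mathbb R;+,\cdot,<,\mathbb Z\rangle$ containing an infinite element $N\in{}^*\mathbb Z$. Definable completeness is a scheme of first-order sentences, one for each formula, so it passes from $\mathbb R$ to ${}^*\mathbb R$. The set $\{0,1,\dots,N\}={}^*\mathbb Z\cap[0,N]$ is closed, bounded and discrete, and it is infinite.

**Definition (pigeonhole principle, PHP).** $\mathcal M$ *has the pigeonhole principle* if for every pseudo-finite $X\subseteq M^n$ and every definable $f:X\to X$, if $f$ is injective then $f$ is surjective.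

Every expansion of $\mathbb R$ has PHP, because a closed bounded discrete subset of $\mathbb R^n$ is finite by compactness. To see what definable completeness is meant to exclude, add to ${}^*\mathbb R$ the map $f$ on $\{0,\dots,N\}$ with $f(n)=n+1$ for standard $n$ and $f(x)=x$ otherwise. It is injective and misses $0$. But now $\{x:f(x)\ne x\}=\mathbb N$ is definable and bounded, and it has no supremum: if $s=\sup\mathbb N$, some $n\in\mathbb N$ has $n>s-1$, so $n+1>s$. The expanded structure is not definably complete.

**Definition (IND).** A linearly ordered structure $\mathcal X=\langle X;<,\dots\rangle$ with $X\neq\emptyset$ satisfies (IND) if every nonempty definable subset of $X$ has a least and a greatest element.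

Finite orders satisfy (IND). So does $\{0,\dots,N\}\subseteq{}^*\mathbb R$ with all relations induced from ${}^*\mathbb R$: in $\mathbb R$, every nonempty definable subset of $\{0,\dots,n\}$ has a least and a greatest element, formula by formula and uniformly in $n$ and the parameters. The order $\omega+\omega^*$ (a copy of $\mathbb N$ followed by a reversed copy) with a predicate for the part $\omega$ fails (IND).

**Definition (o-minimal theories).** A complete theory of ordered structures is *o-minimal* if in each of its models every definable subset of the line is a finite union of points and intervals with endpoints in the model or $\pm\infty$. RCF denotes the theory of real closed fields, in the language $\{<,+,\cdot,0,1\}$.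

RCF is complete and o-minimal by Tarski. Another example extending RCF is $\mathrm{Th}(\mathbb R,\exp)$, which is o-minimal by Wilkie.

**Definition (constant one-sided germs).** A structure $\mathcal K$ on an ordered field $K$ has *constant one-sided germs* if for every definable $D\subseteq K$ and every $y\in K$, the set $D$ contains or is disjoint from some interval $(y,y+\varepsilon)$, some $(y-\varepsilon,y)$, some $(r,\infty)$ and some $(-\infty,-r)$. This is local o-minimality at every point and at $\pm\infty$, also called type completeness.

O-minimal structures have this property. $\langle\mathbb R;+,\cdot,<,\mathbb Z\rangle$ does not: $\mathbb Z$ neither contains nor misses a half-line $(r,\infty)$.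

## 2. Fornasiero's conjecture and the statements to be proved

A pseudo-finite set is meant to behave like a finite one, and a finite set has no injection onto a proper part of itself. Does a pseudo-finite set over a definably complete field have to behave this way? Precisely, the following is stated as a conjecture of Fornasiero in Nadav Meir, "Pseudo-finite sets, pseudo-o-minimality", arXiv:1908.01660 (2019).

**Conjecture (Fornasiero).** If $\mathcal K=\langle K,+,\cdot,<,\dots\rangle$ is a definably complete expansion of a real closed field, then $\mathcal K$ has the pigeonhole principle.

We shall prove that it is false. No assumption beyond ZFC is used. The statements are these.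

**Proposition 1.** There is a structure $\langle X;<,f\rangle$ satisfying (IND), with $f:X\to X$ injective and $f(X)=X\setminus\{\min X\}$. In it, every definable subset of $X$ is a finite union of intervals $[u,v]$ with $u\le v$ in $X$.

**Theorem 2 (transfer).** Let $T\supseteq\mathrm{RCF}$ be a complete o-minimal theory in a language $L\supseteq\{<,+,\cdot,0,1\}$, and let $\mathcal X=\langle X;<,\mathcal S\rangle$ be a relational structure satisfying (IND). There are $K\models T$ and an order embedding of $X$ into $K$ such that, identifying $X$ with its image, $\mathcal K=(K,X,\mathcal S)$ is definably complete, $X$ is pseudo-finite in $\mathcal K$, the $\mathcal K$-definable subsets of $X^k$ are exactly the $\mathcal X$-definable ones for all $k$, and $\mathcal K$ has constant one-sided germs.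

**Theorem 3.** Fornasiero's conjecture is false: there is a definably complete expansion $\langle K,+,\cdot,<,X,F\rangle$ of a real closed field in which $X\subseteq K$ is pseudo-finite and $F$ is the graph of an injection $X\to X$ with image $X\setminus\{\min X\}$.

**Theorem 4.** Let $T$ be any complete o-minimal theory extending RCF.

(a) Some model of $T$ has a definably complete expansion $\mathcal K$, by a unary and a binary predicate, with constant one-sided germs, with a pseudo-finite $X\subseteq K$ and a definable bijection $X\to X\setminus\{\min X\}$. So definable completeness together with type completeness does not imply PHP, even over real closed fields.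

(b) For a structure $\mathcal X=\langle X;<,\dots\rangle$ expanding a nonempty linear order, the following are equivalent: (i) $\mathcal X$ satisfies (IND); (ii) there are a definably complete expansion $\mathcal K$ of a model of $T$, a $\mathcal K$-definable pseudo-finite $A\subseteq K$, and an order isomorphism $X\cong A$ carrying the $\mathcal X$-definable subsets of $X^n$ exactly onto the $\mathcal K$-definable subsets of $A^n$, for all $n$.

(c) If a definably complete expansion $\mathcal K$ of an ordered field defines a subring $Z\subseteq K$ whose least positive element is $1$, then $\mathcal K$ has the pigeonhole principle.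

## 3. Elementary extensions of the reals, increasing maps, and the limits of induction

**Structures that resemble $\mathbb R$.** For fixed formulas $\varphi(x,z)$ and $\chi(x,x',z)$, "if $\varphi(\cdot,z)$ is closed, bounded and discrete, and $\chi(\cdot,\cdot,z)$ is the graph of an injection of it into itself, then this injection is onto" is a first-order sentence. So PHP is a first-order scheme. It holds in every expansion of $\mathbb R$, hence in every structure elementarily equivalent to one: in ${}^*\mathbb R$, and in every pure real closed field. A counterexample must not be elementarily equivalent to any expansion of $\mathbb R$.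

**Increasing maps.** Let $\mathcal X$ satisfy (IND) and let $f:X\to X$ be definable and strictly increasing. If $f(x)<x$ for some $x$, take the least such $x$; then $f(f(x))<f(x)$, so $f(x)$ is a smaller one, a contradiction. If $f(x)>x$ for some $x$, take the greatest such $x$; then $f(f(x))>f(x)$ gives a greater one. So $f$ is the identity. A counterexample has to break the order, and the gentlest way is to have two increasing pieces.

**Shifting a part.** On $\omega+\omega^*$, let $f$ be the successor on $\omega$ and the identity on $\omega^*$. This misses the minimum, but $\{x:f(x)\neq x\}=\omega$ has no greatest element, and (IND) fails. The map betrays the cut because it moves points on one side by one step and on the other by zero steps. This suggests a map that moves *every* point across infinitely many others.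

**The inductive proof of PHP.** Let $X\subseteq K$ be pseudo-finite in a definably complete structure. Then every nonempty definable subset of $X$ has a least element (Section 9 proves this), so one can do induction along $X$ over definable sets. The usual proof of the pigeonhole principle goes by induction on $x\in X$, for the statement "every definable injection of a definable subset $B$ of $[\min X,x]$ into itself is onto $B$". In the inductive step one removes the top point of $B$ and reroutes the map around it, which replaces $f$ by another definable map $f'$. Here the argument stops: the statement quantifies over all definable maps, so the set of $x$ satisfying it is not known to be definable, and induction does not apply to it. If maps were coded by elements, the quantifier would become a legitimate one; this is exactly what happens in Theorem 4(c). Without codes we are free to look for an order in which the definable sets are too poor to detect the failure.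

## 4. A rotation on a discrete order

We now construct $\langle X;<,f\rangle$. Fix an irrational $\theta\in(0,1)$, and let $\{\cdot\}$ denote the fractional part. Let $X=\mathbb Z\times\mathbb Z$ and put
$$\rho(k,n)=\{k\theta\}\ (k\ne0),\qquad \rho(0,n)=0\ (n\ge0),\qquad \rho(0,n)=1\ (n<0).$$
Order $X$ lexicographically by $(\rho(k,n),n)$. So for $k\ne0$ the block $\{k\}\times\mathbb Z$ is a copy of $\mathbb Z$ sitting at position $\{k\theta\}\in(0,1)$. Block $0$ is cut in two: its nonnegative half, of type $\omega$, is at the bottom, and its negative half, of type $\omega^*$, is at the top. Define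
$$f(k,n)=(k+1,n)\ \text{ unless } k=-1,\ n\ge0,\qquad f(-1,n)=(0,n+1)\ \text{ if } n\ge0 .$$
Write $0:=(0,0)=\min X$, $m:=(0,-1)=\max X$, $a:=(-1,-1)$, and $S(k,n)=(k,n+1)$.

For instance, $(-2,5)\mapsto(-1,5)\mapsto(0,6)\mapsto(1,6)$ and $(-2,-5)\mapsto(-1,-5)\mapsto(0,-5)\mapsto(1,-5)$. On positions, $f$ is the rotation by $\theta$. The extra $+1$ occurs only on the upper half of block $-1$, and it makes $f$ miss $0$.

Why does counting not forbid this? Suppose a *finite* order $\{0,\dots,N-1\}$ carried an injection $f$ with $f(a)=N-1$ and $f(a+1)=1$ for some $a<N-1$, with $f(x+1)=f(x)+1$ for $x\ne a$, $x<N-1$. Then $f(x)=N-1-a+x$ for $x\le a$ and $f(x)=x-a$ for $x>a$, so $f(0)=N-1-a=f(N-1)$, a collision. In our $X$ the same local rules hold, but $f(0)=(1,0)$ is the successor of $f(m)=(1,-1)$. One reaches $f(0)$ and $f(m)$ by infinitely many steps from different ends, and no count compares the two routes.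

**Facts.** For all $x,y\in X$:

- **(F1)** $S$ is a permutation of $X$; $Sx$ is the immediate successor of $x$ if $x\neq m$, and $Sm=0$; $S^ix\ne x$ for $i\ne0$.
- **(F2)** $f$ is a bijection $X\to X\setminus\{0\}$, $f(a)=m$, $f$ is strictly increasing on $[0,a]$ and on $(a,m]$, and $f(x)>f(y)$ whenever $x\le a<y$.
- **(F3)** $f(Sx)=Sf(x)$ if $x\ne a$.
- **(F4)** For each $k\ge1$: $f^{-k}(m)$ exists; $x<f^k(x)\iff x\le f^{-k}(m)$; and $S^if^k(x)\neq x$ for all $i\in\mathbb Z$.

**Proof of (F1).** The numbers $\{k\theta\}$, $k\ne0$, are distinct elements of $(0,1)$. So two points have the same $\rho$ only if they lie in the same block and, for block $0$, in the same half. Within such a piece the order is that of $n$, so $(k,n+1)$ is the immediate successor of $(k,n)$, except when $(k,n)=(0,-1)=m$, where $Sm=(0,0)=0$. The rest is clear.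

**Proof of (F2).** The points $(k,n)$ with $k\ne-1$ are mapped bijectively onto the points outside block $0$. The points $(-1,n)$ are mapped to $(0,n)$ for $n<0$ and to $(0,n+1)$ for $n\ge0$; these fill block $0$ except $(0,0)$. Also $f(a)=(0,-1)=m$. Note that $\rho(a)=\{-\theta\}=1-\theta$, and that only block $-1$ has $\rho=1-\theta$.

If $x=(k,n)\le a$, then either $\rho(x)<1-\theta$, or $x=(-1,n)$ with $n<0$. In both cases $\rho(f(x))=\rho(x)+\theta$: in the first, either $k\neq 0$ and $\{k\theta\}+\theta<1$, or $k=0$ and $\rho$ goes from $0$ to $\theta$; in the second, $\rho$ goes from $1-\theta$ to $1$. The second coordinate is unchanged.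

If $x=(k,n)>a$, then either $\rho(x)>1-\theta$, or $x=(-1,n)$ with $n\ge0$. In both cases $\rho(f(x))=\rho(x)+\theta-1$: in the first, either $k\ne0$ and $\{k\theta\}+\theta>1$, or $k=0$ and $\rho$ goes from $1$ to $\theta$; in the second, $\rho$ goes from $1-\theta$ to $0$. The second coordinate is unchanged, except that it is increased by $1$ on all the points $(-1,n)$, $n\ge0$, together.

Hence on each of the two pieces, $f$ shifts $\rho$ by a constant and respects the order among points with equal $\rho$; it is strictly increasing there. Finally, let $x\le a<y$. Then $\rho(f(x))=\rho(x)+\theta\ge\theta\ge\rho(y)+\theta-1=\rho(f(y))$. If one inequality is strict, $f(x)>f(y)$. Equality throughout means $\rho(x)=0$ and $\rho(y)=1$, so $x=(0,n)$ with $n\ge0$ and $y=(0,n')$ with $n'<0$, and then $f(x)=(1,n)>(1,n')=f(y)$.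

**Proof of (F3).** Let $x=(k,n)$. If $k\ne-1$, both sides are $(k+1,n+1)$. If $k=-1$ and $n\ge0$, both are $(0,n+2)$. If $k=-1$ and $n\le-2$, both are $(0,n+1)$. The remaining case, $k=-1$ and $n=-1$, is $x=a$.

**Proof of (F4).** $f^k$ adds $k$ to the first coordinate, so $S^if^k(x)\ne x$. Also $f^k(-k,-1)=(0,-1)=m$, so $f^{-k}(m)=(-k,-1)$. Put $\alpha=\{k\theta\}$; then $\rho(-k,-1)=1-\alpha$, and only block $-k$ has this $\rho$. Let $x=(l,n)$.

If $\rho(x)<1-\alpha$, then $\rho(f^k(x))=\rho(x)+\alpha$ (for $l\ne0$ because $\{l\theta\}+\alpha<1$; for $l=0$ the value goes from $0$ to $\alpha$). So $x<f^k(x)$, and $x<(-k,-1)$.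

If $1-\alpha<\rho(x)<1$, then $\rho(f^k(x))=\rho(x)+\alpha-1<\rho(x)$. If $\rho(x)=1$, then $l=0$ and $\rho(f^k(x))=\alpha<1$. In both cases $f^k(x)<x$ and $x>(-k,-1)$.

If $\rho(x)=1-\alpha$, then $l=-k$. If $n<0$, then $f^k(x)=(0,n)$ has $\rho=1$, so $x<f^k(x)$, and $x\le(-k,-1)$. If $n\ge0$, then $f^k(x)=(0,n+1)$ has $\rho=0$, so $f^k(x)<x$, and $x>(-k,-1)$. $\square$

## 5. Definable sets of the rotation are finite unions of closed intervals

We prove Proposition 1 for the $\langle X;<,f\rangle$ of Section 4. Injectivity and the image are in (F2), so the point is to describe the definable sets. The plan is to show, in a rich elementary extension, that the type of a new point depends only on the cut it makes.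

**Step 0: the setting.** Let $\hat X\succeq X$ be an $\omega$-saturated elementary extension: every set of formulas in one variable over a *finite* parameter tuple that is finitely satisfiable in $\hat X$ is realized in $\hat X$. (Such extensions exist for every structure.) The elements $0,m,a=f^{-1}(m)$ and each $f^{-k}(m)$, and the map $S$, are definable without parameters. (F1)–(F4) are first-order statements or schemes of such (one for each $i$, $k$), so they hold in $\hat X$.

Call $C\subseteq\hat X$ *closed* if $0\in C$ and $C$ is closed under $S$, $S^{-1}$, $f$, and $f^{-1}$ where defined, that is, off $0$. Let $\mathrm{cl}(\bar c)$ be the smallest closed set containing $\bar c$; its elements are definable over $\bar c$. A closed set contains $m=S^{-1}0$ and all $f^{-k}(m)$, in particular $a$. As an example, $X$ is closed, and it is contained in every closed set, because for $k\geq 0$ and $i\in\mathbb Z$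
$$(k,i)=S^if^k(0),\qquad (-k,i)=S^{i+1}f^{-k}(m).$$
Hence $\mathrm{cl}(\bar c)=X$ for every tuple $\bar c$ from $X$, and every element of $X$ is definable without parameters.

An *isomorphism* $h:C\to C'$ of closed sets is an order-preserving bijection with $h(0)=0$, $hS=Sh$ and $hf=fh$. It then commutes with $S^{-1}$, and with $f^{-1}$ where defined, and it fixes $m$, $a$ and every $f^{-k}(m)$.

**Claim 1.** Let $h:C\to C'$ be an isomorphism of closed sets, $x\notin C$, $x'\notin C'$, with $d<x\iff h(d)<x'$ for all $d\in C$. Then $h$ extends to an isomorphism $\mathrm{cl}(C\cup\{x\})\to\mathrm{cl}(C'\cup\{x'\})$ sending $x$ to $x'$.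

**Step 1: the shape of the closure.** We describe what has to be matched. The complement of $C$ is closed under $S,S^{-1},f,f^{-1}$: if the image of $y$ under one of these maps were in $C$, applying the inverse map would put $y$ in $C$. Moreover, $f^{-1}$ is defined on the whole complement because $0\in C$. So $S$ and $f$ are permutations of the complement, and they commute there by (F3), since $a\in C$. Therefore
$$\mathrm{cl}(C\cup\{x\})=C\cup\{S^if^kx:i,k\in\mathbb Z\}.$$
The elements $S^if^kx$ are pairwise distinct: if $S^if^kx=S^jf^lx$ with $k\ge l$, then $S^{i-j}f^{k-l}x=x$, which contradicts (F4) if $k>l$ and forces $i=j$ by (F1) if $k=l$. The same holds for $x'$ and $C'$. Extend $h$ by $S^if^kx\mapsto S^if^kx'$. This is a bijection commuting with $S$ and $f$. It remains to check the order.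

**Step 2: comparison with $C$.** Say that $y\notin C$ and $y'\notin C'$ *correspond* if $d<y\iff h(d)<y'$ for all $d\in C$. By hypothesis $x,x'$ correspond. We show that correspondence passes from $y,y'$ to their images under $S,S^{-1},f,f^{-1}$; then all pairs $S^if^kx$, $S^if^kx'$ correspond.

*$S$ and $S^{-1}$.* For $d\in C$ we have $y\ne m$ and $d\neq y$, so $d<Sy\iff d\le y\iff d<y$. Thus $y$ and $Sy$ make the same cut in $C$, and applying this to $S^{-1}y$, so do $S^{-1}y$ and $y$. The same holds for $y'$ and $C'$.

*$f$.* For $d=0$, both $0<f(y)$ and $0<f(y')$ are true. Let $0\ne d\in C$ and write $d=f(e)$ with $e\in C$. By (F2), $f(e)<f(y)$ holds iff $e<y$ when $e,y$ lie on the same side of $a$ (that is, both $\le a$ or both $>a$); it is false when $e\le a<y$ and true when $y\le a<e$. So its truth is determined by the truth values of $e\le a$, $a<y$, $e<y$. These agree with those of $h(e)\le a$, $a<y'$, $h(e)<y'$, because $h(a)=a$. Since $h(d)=f(h(e))$, we get $d<f(y)\iff h(d)<f(y')$.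

*$f^{-1}$.* Let $y=f(z)$, $y'=f(z')$. By (F2), $z\le a\iff f(0)\le f(z)=y$: if $z\le a$, then $0\le z$ lie in the first piece; if $z>a$, then $0\le a<z$ gives $f(0)>f(z)$. As $f(0)\in C$ is fixed by $h$ and differs from $y$ and $y'$, the points $z$ and $z'$ lie on the same side of $a$. Now let $d\in C$. If $d$ is on the same side of $a$ as $z$, then $h(d)$ is on the same side of $a$ as $z'$, and $d<z\iff f(d)<y\iff f(h(d))<y'\iff h(d)<z'$. Otherwise $d<z\iff d\le a\iff h(d)\le a\iff h(d)<z'$.

**Step 3: comparison among the new points.** Consider $S^if^kx$ and $S^jf^lx$ with $k\ge l$. Put $y=f^lx$, $q=k-l$, so the two points are $S^if^qy$ and $S^jy$. None of the points involved lies in $C$, so none equals $0$ or $m$; on them, $S$ is an increasing map, with increasing inverse, taking each point to its immediate successor.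

If $q=0$, then $S^iy<S^jy\iff i<j$. If $q\ge1$, put $z=f^qy$. By (F4) and $f^{-q}(m)\in C$, we have $y<z\iff y<f^{-q}(m)$. By Step 2, $y$ and $y'=f^lx'$ correspond, and $h$ fixes $f^{-q}(m)$; so this has the same truth value for $y'$ and $z'=f^qy'$. Also $z\ne S^ny$ for all $n$, by (F4). If $y<z$, then $S^ny<z$ for all $n$: this is clear for $n\le0$, and $S^ny<z$ gives $S^{n+1}y\le z$, hence $S^{n+1}y<z$. Applying this to $n=j-i$ and then $S^i$, we get $S^jy<S^iz$ for all $i,j$. If $z<y$, the same argument with the roles of $y$ and $z$ exchanged gives $S^iz<S^jy$ for all $i,j$. So the order between the two points depends only on $i,j,q$ and the truth of $y<z$, and it is the same for $x'$. This proves Claim 1.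

**Claim 2.** If $h:\mathrm{cl}(\bar c)\to\mathrm{cl}(\bar c')$ is an isomorphism with $h(\bar c)=\bar c'$, where $\bar c,\bar c'$ are finite tuples in $\hat X$, then $\mathrm{tp}(\bar c)=\mathrm{tp}(\bar c')$.

**Step 4: back and forth.** Such maps $h$ preserve atomic formulas, whose terms are $f^p(v_i)$. By induction on formulas it suffices to show that for every $x\in\hat X$ there are $x'\in\hat X$ and an isomorphism $\mathrm{cl}(\bar cx)\to\mathrm{cl}(\bar c'x')$ extending $h$ with $x\mapsto x'$; the "back" direction is the same statement for $h^{-1}$. If $x\in C=\mathrm{cl}(\bar c)$, take $x'=h(x)$. Otherwise consider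
$$\{h(d)<v:d\in C,\ d<x\}\cup\{v<h(e):e\in C,\ x<e\}.$$
Each $h(d)$ is definable over $\bar c'$, so this is a set of formulas over the finite tuple $\bar c'$. It is finitely satisfiable: we may enlarge a finite part to mention some $d<x$ and some $e>x$ (such as $0$ and $m$), and then only the largest $d$ and the smallest $e$ matter. Since $d<x<e$, we have $e\ne Sd$, so $h(d)<h(e)\neq Sh(d)$, and $Sh(d)$ lies strictly between $h(d)$ and $h(e)$. By $\omega$-saturation some $x'$ realizes the whole set. Every element of $\mathrm{cl}(\bar c')$ is an $h(d)$ with $d<x$ or $d>x$, so $x'\notin\mathrm{cl}(\bar c')$. Apply Claim 1. This proves Claim 2.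

**Step 5: reading off the definable sets.** Let $\varphi(v,\bar c)$ be a formula with $\bar c$ in $X$. Recall that $\mathrm{cl}(\bar c)=X$. If $x,x'\in\hat X\setminus X$ satisfy the same formulas $v<d$ with $d\in X$, then Claim 1 with $h=\mathrm{id}_X$ and Claim 2 give $\mathrm{tp}(x/\bar c)=\mathrm{tp}(x'/\bar c)$.

For $x\in\hat X$ satisfying $\varphi$, let $\Delta_x$ be the set of formulas among $v<d$, $v=d$ and their negations ($d\in X$) that are true of $x$. Since the elements $d$ are definable without parameters, $\Delta_x\cup\{\neg\varphi\}$ is a set of formulas over $\bar c$. It is not realized in $\hat X$: if $x\in X$, the only realization of $\Delta_x$ is $x$; if $x\notin X$, a realization $x'$ of $\Delta_x$ is outside $X$ and makes the same cut, so it has the same type over $\bar c$ and satisfies $\varphi$. By $\omega$-saturation the set is not finitely satisfiable, so a finite conjunction $\delta_x$ of members of $\Delta_x$ implies $\varphi$ in $\hat X$. Then $\{\varphi\}\cup\{\neg\delta_x:\hat X\models\varphi(x,\bar c)\}$ is not realized, hence not finitely satisfiable. So $\varphi$ is equivalent to a finite disjunction of formulas $\delta_x$, in $\hat X$ and hence in $X$.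

Let $d_1<\dots<d_r$ be the elements of $X$ mentioned in this disjunction, where we may add $0$ and $m$ to the list. The set defined by $\varphi$ in $X$ is a union of some of the sets $\{d_i\}$ and $(d_i,d_{i+1})$. If $(d_i,d_{i+1})$ is nonempty, it is $[Sd_i,S^{-1}d_{i+1}]$. So the set is a finite union of intervals $[u,v]$ with endpoints in $X$, and if it is nonempty it has a least and a greatest element. This is (IND), and Proposition 1 is proved. $\square$

## 6. Pseudo-finite sets in o-minimal fields

We now want to place $X$ inside a real closed field without destroying (IND). The field structure leaves marks on $X$. Suppose, for example, that we tried to realize $X$ as $\{0,1,\dots,N\}=Z\cap[0,N]$, where $Z$ is a subring of $K$ with least positive element $1$, and that (IND) held with the induced addition. By (F3) and induction, $f(x)=f(0)+x$ for $x\le a$, so $f(0)=N-a$. By (F2) and (F3), $f(Sa)=S0=1$, so $f(x)=x-a$ for $x>a$, and $f(N)=N-a=f(0)$. This is the finite collision of Section 4. (That $f(Sa)=S0$ is seen from $f(-1,0)=(0,1)$.) So the embedding must be chosen with care. This section shows that if the marks left by $K$ do not destroy (IND), nothing else goes wrong. Section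 7 supplies an embedding with almost no marks.

Fix a complete o-minimal $T\supseteq\mathrm{RCF}$ in a language $L$. A *boundary point* of $A\subseteq K$ is a point of which every neighborhood meets both $A$ and $K\setminus A$. We use two standard facts.

- **(O1)** For every $L$-formula $\theta(y,\bar z)$ there is $d$ such that in every $K\models T$ and for each $\bar z$, the set $A=\{y:\theta(y,\bar z)\}$ is a finite union of points and intervals with at most $d$ boundary points. For RCF this is Tarski's quantifier elimination: boundary points are roots of the nonzero polynomials occurring. In general it is due to Knight–Pillay–Steinhorn, *Definable sets in ordered structures II*, 1986.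
- **(O2)** $T$ has definable Skolem functions (van den Dries, *Tame Topology and O-minimal Structures*, 1998). Hence $\mathrm{dcl}(B)\preceq M$ for $B\subseteq M\models T$.

A consequence of (O1): *if $y<y'$ and $[y,y']$ contains no boundary point of $A$, then $[y,y']\subseteq A$ or $[y,y']\cap A=\emptyset$.* Otherwise we may take $v<v'$ in $[y,y']$, exactly one of them in $A$; passing to the complement, let $v\in A$, $v'\notin A$. Put $s=\sup\{w\in[v,v']:[v,w]\subseteq A\}$. There are points of $A$ in every neighborhood of $s$, since $[v,s)\subseteq A$ and $v\in A$. If $s\notin A$, it is a boundary point. If $s\in A$, then $s<v'$ and $[v,s]\subseteq A$, and every $(s,s+\varepsilon)$ contains a point outside $A$ by the choice of $s$. So $s\in[y,y']$ is a boundary point in either case, a contradiction.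

The next lemma says that (IND) is strong enough to optimize along any definable ranking of tuples, such as "compare $g(u)$ and $g(v)$" for a function $g:X^k\to K$.

**Lemma 5.** Let $\mathcal X$ satisfy (IND), $k\ge1$, and let $\preceq$ be a definable total preorder on $X^k$. Every nonempty definable $A\subseteq X^k$ has a $\preceq$-greatest and a $\preceq$-least element.

*Proof.* Reversing $\preceq$, it suffices to find a greatest element. Applying (IND) coordinate by coordinate (optimize the first coordinate over the projection of the set, then the second over the fiber, and so on), every nonempty definable subset of $X^k$ has a least and a greatest element for the lexicographic order $\le_{lex}$. Suppose $A$ has no $\preceq$-greatest element. For $u\in X^k$ let $A_u=\{v\in A:v\le_{lex}u\}$, and let $G$ be the set of $u$ such that $A_u$ is nonempty and has no $\preceq$-greatest element. $G$ is definable, and it contains $\max_{lex}X^k$, since for this $u$ we have $A_u=A$. Let $u_0=\min_{lex}G$.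

If $u_0=\min_{lex}X^k$, then $A_{u_0}=\{u_0\}$ has a $\preceq$-greatest element, a contradiction. Otherwise let $u_1=\max_{lex}\{u:u<_{lex}u_0\}$. Then $u_1\notin G$, so $A_{u_1}$ is empty or has a $\preceq$-greatest element. Since $A_{u_1}\subseteq A_{u_0}\subseteq A_{u_1}\cup\{u_0\}$ and $\preceq$ is total, the nonempty set $A_{u_0}$ has a $\preceq$-greatest element, a contradiction. $\square$

For $X\subseteq K$, the *trace* on $X$ of a set $D\subseteq K^k$ definable in the $L$-structure $K$ is $D\cap X^k$. For example, the trace of $\{(u,v):u<v\}$ is the order of $X$, and the trace of $\{(u,v,w):u+v=w\}$ on $X=\{1,2,3\}$ is $\{(1,1,2),(1,2,3),(2,1,3)\}$.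

**Theorem 6.** Let $K\models T$, $\emptyset\ne X\subseteq K$, and let $\mathcal S$ be a family of relations on $X$. Let $\mathcal X_{ind}$ be the structure on $X$ whose relations are all traces $D\cap X^k$ (with $D\subseteq K^k$ definable in the $L$-structure $K$) and all members of $\mathcal S$. If $\mathcal X_{ind}$ satisfies (IND), then for $\mathcal K=(K,X,\mathcal S)$:

1. a subset of $X^k$ is definable in $\mathcal K$ iff it is definable in $\mathcal X_{ind}$;
2. $\mathcal K$ is definably complete;
3. $X$ is pseudo-finite in $\mathcal K$;
4. $\mathcal K$ has constant one-sided germs.

*Proof.* We show that all quantifiers over $K$ can be traded for quantifiers over $X$; then everything is controlled by (IND).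

**Step 1: a class of formulas.** Let $\mathfrak B$ be the class of formulas
$$Q_1x_1{\in}X\cdots Q_kx_k{\in}X\ \ \theta(\bar x,\bar y),\qquad Q_i\in\{\forall,\exists\},$$
where $\theta$ is a Boolean combination of $L$-formulas in $(\bar x,\bar y)$ and atoms $R(x_{i_1},\dots,x_{i_r})$ with $R\in\mathcal S$. The $L$-formulas may contain quantifiers over $K$. The $\mathcal S$-atoms contain only bound variables $x_i$ or, temporarily, variables about to be quantified over $X$. Up to equivalence, $\mathfrak B$ is closed under Boolean combinations (pull quantifiers to the front; $X\neq\emptyset$), under quantification over $X$, and under substituting $\emptyset$-definable $L$-functions for variables $\bar y$ (only $L$-formulas contain them). It contains the atomic formulas of $\mathcal K$: the $L$-atoms, and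
$$X(t(\bar y)):\ \exists x{\in}X\,(x=t(\bar y)),\qquad R(t_1(\bar y),\dots,t_r(\bar y)):\ \exists x_1,\dots,x_r{\in}X\,\Bigl(\bigwedge_i x_i=t_i(\bar y)\wedge R(\bar x)\Bigr).$$

**Step 2: the points where the truth of a formula can change.** Let $\psi(y,\bar y)\in\mathfrak B$, with matrix built from $L$-formulas $\theta_1,\dots,\theta_s$ in $(\bar x,y,\bar y)$ and $\mathcal S$-atoms in $\bar x$; adding a dummy quantifier, we may assume $k\ge1$. By (O1) there are finitely many $\emptyset$-definable $L$-functions $g_1,\dots,g_e$ of $(\bar x,\bar y)$ such that each boundary point of $\{y:\theta_i(\bar x,y,\bar y)\}$ is some $g_l(\bar x,\bar y)$: take "the $j$-th boundary point, or $0$ if there is none" for each $i$ and each $j$ up to the bound. We may assume $e\ge1$. Fix $\bar y$ and let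
$$Z=\{0\}\cup\{g_l(\bar x,\bar y):1\le l\le e,\ \bar x\in X^k\}.$$
For instance, for $\psi(y)=\exists x{\in}X\,(y=x^2)$ the only boundary point for given $x$ is $x^2$, and $Z=\{0\}\cup\{x^2:x\in X\}$.

(†) *If $y<y'$ and $[y,y']\cap Z=\emptyset$, then $\psi(y,\bar y)\iff\psi(y',\bar y)$.* For every $\bar x\in X^k$ each $\theta_i(\bar x,\cdot,\bar y)$ has constant truth value on $[y,y']$ by the consequence of (O1), and the $\mathcal S$-atoms do not involve $y$. So the matrix has the same truth values at $y$ and $y'$ for all $\bar x\in X^k$, and the quantifiers range over $X$ only.

(‡) *If $E_1,\dots,E_e\subseteq X^k$ are $\mathcal X_{ind}$-definable, then $\bigcup_l g_l(E_l,\bar y)$ is empty or has a maximum and a minimum.* The relation $u\preceq v:\iff g_l(u,\bar y)\le g_l(v,\bar y)$ is a total preorder on $X^k$ and a trace, so Lemma 5 applies to each nonempty $E_l$. A finite union of sets with maximum and minimum has both.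

For $y\in K$ the sets $\{u\in X^k:g_l(u,\bar y)<y\}$ and $\{u\in X^k:g_l(u,\bar y)>y\}$ are traces. So by (‡), allowing also for the point $0$, each of $Z\cap(-\infty,y)$ and $Z\cap(y,\infty)$ is empty or has a maximum and a minimum. Likewise $\max Z$ and $\min Z$ exist.

**Step 3: eliminating $\exists y\in K$.** We show that $\exists y\,\psi(y,\bar y)$ is equivalent to a $\mathfrak B$-formula. Let $y\in K\setminus Z$. By Step 2 either $y$ lies strictly between two consecutive elements $z<z'$ of $Z$, or $y>z=\max Z$, or $y<z=\min Z$. By (†), $\psi(y,\bar y)$ is equivalent to $\psi(\frac{z+z'}2,\bar y)$, $\psi(z+1,\bar y)$, $\psi(z-1,\bar y)$ respectively, because no element of $Z$ lies between the two points compared. Hence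
$$\exists y\,\psi(y,\bar y)\iff\exists z,z'\in Z\ \bigl[\psi(z,\bar y)\vee\psi(\tfrac{z+z'}2,\bar y)\vee\psi(z+1,\bar y)\vee\psi(z-1,\bar y)\bigr];$$
the direction from right to left is trivial. Here $z$ is $0$ or $g_l(\bar x,\bar y)$ and $z'$ is $0$ or $g_{l'}(\bar x',\bar y)$, with $\bar x,\bar x'\in X^k$. So the right side is a finite disjunction of formulas obtained from $\psi$ by substituting $\emptyset$-definable $L$-functions of $(\bar x,\bar x',\bar y)$ and then quantifying $\bar x,\bar x'$ over $X$. By Step 1 it is in $\mathfrak B$, and the formula does not depend on the choice of $\bar y$. As $\mathfrak B$ contains the atomic formulas and is closed under Boolean combinations and $\exists y\in K$, every formula of $\mathcal K$ is equivalent in $\mathcal K$ to one in $\mathfrak B$.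

**Step 4: item 1.** A $\mathcal K$-definable subset of $X^k$ is given by a $\mathfrak B$-formula with some free variables restricted to $X$ and the others replaced by parameters from $K$. Its $L$-formulas become traces, its $\mathcal S$-atoms are relations of $\mathcal X_{ind}$, and its quantifiers range over $X$; so the set is $\mathcal X_{ind}$-definable. The converse holds because $X$, the traces and $\mathcal S$ are all definable in $\mathcal K$.

**Step 5: item 2.** We compute suprema. The empty set has supremum $-\infty$, and a set unbounded above has supremum $+\infty$. Let $D\subseteq K$ be nonempty, bounded above and defined by $\psi(y,\bar c)$ with $\psi\in\mathfrak B$, and let $Z$ be as in Step 2 for $\bar y=\bar c$. Let $Z_D=\{z\in Z:\exists y\in D\ z\le y\}$. The sets $\{u\in X^k:\exists y\in D\ g_l(u,\bar c)\le y\}$ are $\mathcal X_{ind}$-definable by item 1, so by (‡) $Z_D$ is empty or has a maximum.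

If $Z_D=\emptyset$, all elements of $D$ are $<\min Z$. By (†) membership in $D$ is constant on $(-\infty,\min Z)$, so $D=(-\infty,\min Z)$ and $\sup D=\min Z$.

If $z_0=\max Z_D$ exists and no $y\in D$ is $>z_0$, then, since some $y\in D$ is $\ge z_0$, we have $z_0=\max D$.

Otherwise some $y\in D$ has $y>z_0$. If $Z\cap(z_0,\infty)=\emptyset$, then (†) gives $(z_0,\infty)\subseteq D$, contradicting boundedness. So $z_1=\min(Z\cap(z_0,\infty))$ exists, and $z_1\notin Z_D$ means that all elements of $D$ are $<z_1$. Thus $y\in(z_0,z_1)$, and (†) gives $(z_0,z_1)\subseteq D$. So $\sup D=z_1$.

**Step 6: item 3.** By (IND), $X$ has a minimum and a maximum, so it is bounded. For $y\in K$ the traces $X\cap(-\infty,y)$ and $X\cap(y,\infty)$ are empty or have a maximum, respectively a minimum, by (IND). So $y$ has a neighborhood meeting $X$ in at most $\{y\}$. Hence $X$ is closed and discrete.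

**Step 7: item 4.** Let $D\subseteq K$ be definable, let $Z$ be as in Step 5, and let $y\in K$. If $Z\cap(y,\infty)\ne\emptyset$, it has a minimum $z'$, and by (†) $D$ contains or misses $(y,z')$; if it is empty, the same holds for $(y,\infty)$. The left side is symmetric. As $\max Z$ and $\min Z$ exist, (†) applied beyond them gives the half-lines. $\square$

## 7. Real closed fields that induce only the order on $X$

**Lemma 7.** For every nonempty linear order $(X,<)$ there are $K\models T$ and an order embedding $x\mapsto t_x$ of $X$ into $K$ such that every trace on $X$ of a definable set of the $L$-structure $K$ is definable, with parameters, in $(X,<)$.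

*Proof.* Call a family $(t_x)_{x\in X}$ *order-indiscernible* if any two increasing tuples $t_{x_1},\dots,t_{x_r}$ and $t_{x'_1},\dots,t_{x'_r}$ ($x_1<\dots<x_r$, $x_1'<\dots<x_r'$) have the same type.

**Step 1: reduction.** It suffices to find $K\models T$ and a strictly increasing order-indiscernible family $(t_x)_{x\in X}$ in $K$ with $K=\mathrm{dcl}(\{t_x:x\in X\})$. Given this, each parameter $b\in K$ is $\tau(t_{c_1},\dots,t_{c_r})$ with $\tau$ an $\emptyset$-definable function and $c_i\in X$. So every trace has the form $\{\bar x\in X^k:K\models\theta(t_{\bar x},t_{\bar c})\}$ with $\theta$ parameter-free and $\bar c$ in $X$. By indiscernibility, membership of $\bar x$ depends only on which of the relations $<$, $=$ hold between the entries of $(\bar x,\bar c)$. There are finitely many patterns, so the trace is defined by a quantifier-free formula of $(X,<)$ over $\bar c$.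

**Step 2: the case $T=\mathrm{RCF}$, explicitly.** Take the polynomial ring $\mathbb Q[T_x:x\in X]$. Compare two distinct monomials at the largest variable at which their exponents differ; the one with the larger exponent there is larger. This is a total order on monomials compatible with multiplication. So the leading monomial of a product is the product of the leading monomials, and calling a polynomial positive when its leading coefficient is positive makes the ring an ordered domain. Let $K$ be the real closure of its ordered fraction field, and $t_x=T_x$. If $x<y$, the leading monomial of $T_y-T_x$ is $T_y$, so $t_x<t_y$.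

For increasing tuples $\bar x,\bar x'$ of equal length, the map $t_{x_i}\mapsto t_{x'_i}$ induces an isomorphism of ordered fields $\mathbb Q(t_{\bar x})\cong\mathbb Q(t_{\bar x'})$, because the sign of a polynomial depends only on the relative order of its variables. By uniqueness of real closures it extends to the relative algebraic closures of these fields in $K$, which are real closed. By Tarski these are elementary substructures of $K$, so $\mathrm{tp}(t_{\bar x})=\mathrm{tp}(t_{\bar x'})$. Each $b\in K$ is algebraic over some $\mathbb Q(t_{\bar c})$, hence is the $j$-th root in $K$ of a nonzero polynomial over $\mathbb Q(t_{\bar c})$ for some $j$, so $b\in\mathrm{dcl}(t_{\bar c})$.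

To see how little the field notices: $t_x+t_y=t_z$ never holds, because $T_x+T_y-T_z$ is a nonzero polynomial, so the trace of addition is empty. The trace of $\{(u,v):u^2<v\}$ is just $\{(x,y):x<y\}$, because $t_x^2<t_y$ for $x<y$, while $t_x^2>t_x\ge t_y$ for $y\le x$.

**Step 3: general $T$.** By the Ehrenfeucht–Mostowski theorem, applied to an infinite strictly increasing sequence in a model, some $M\models T$ contains a strictly increasing order-indiscernible family $(t_x)_{x\in X}$. Put $K=\mathrm{dcl}(\{t_x:x\in X\})$. By (O2), $K\preceq M$, so $K\models T$, and types computed in $K$ and in $M$ agree. $\square$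

**Proof of Theorem 2.** Take $K$ and $x\mapsto t_x$ from Lemma 7 and identify $X$ with $\{t_x:x\in X\}$. All traces are definable in $(X,<)$, and $<$ itself is a trace, so $\mathcal X_{ind}$ and $\mathcal X$ have the same definable sets. Since $\mathcal X$ satisfies (IND), so does $\mathcal X_{ind}$. Theorem 6 gives all the assertions. $\square$

## 8. The counterexample over any o-minimal theory

**Proof of Theorem 3.** Let $\langle X;<,f\rangle$ be the structure of Section 4 and $F$ the graph of $f$. Replacing $f$ by $F$ does not change the definable sets. By Proposition 1, $\langle X;<,F\rangle$ satisfies (IND). By Theorem 2 with $T=\mathrm{RCF}$ and $\mathcal S=\{F\}$, the structure $\mathcal K=\langle K,+,\cdot,<,X,F\rangle$ is a definably complete expansion of a real closed field, and $X\subseteq K$ is pseudo-finite. The definable map $f:X\to X$ is injective, with image $X\setminus\{\min X\}$. So $\mathcal K$ fails the pigeonhole principle. $\square$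

**Proof of Theorem 4(a).** Do the same with the given $T$; the two new predicates are $X$ and $F$, and the last assertion of Theorem 2 gives constant one-sided germs. $\square$

## 9. (IND) characterizes the structures induced on pseudo-finite subsets of the line

**Proof of Theorem 4(b).** (i)$\Rightarrow$(ii) is Theorem 2, after replacing functions and constants by their graphs.

(ii)$\Rightarrow$(i): we have to show that a nonempty definable $B\subseteq A$ has a least and a greatest element. An accumulation point of $B$ would be an accumulation point of $A$. It would lie in $A$ because $A$ is closed, and this contradicts discreteness. So $B$ has no accumulation points and is closed. As $B$ is nonempty and bounded, $\sup B\in K$ exists, and it lies in the closure of $B$; so $\sup B=\max B\in B$. Likewise $\inf B=\min B\in B$. Transport along $X\cong A$. $\square$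

## 10. Discrete subrings restore the pigeonhole principle

We prove Theorem 4(c). Let $\mathcal K$ be a definably complete expansion of an ordered field, defining a subring $Z$ whose least positive element is $1$. The plan is to move a pseudo-finite set into the nonnegative elements of $Z$, where maps can be coded by elements, and then run the induction that failed in Section 3. For the first part we need a compactness principle.

**Lemma 8.** Let $(C_t)_{t>0}$ be a definable family of nonempty closed bounded subsets of $K^r$ with $C_s\subseteq C_t$ for $s\le t$. Then $\bigcap_{t>0}C_t\neq\emptyset$.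

*Proof.* By induction on $r$; for $r=0$ it is trivial. Let $r\ge1$, let $\pi$ be the first coordinate, and let $p_t=\inf\pi(C_t)$. As $t$ decreases, $p_t$ does not decrease, and $p_t\le\sup\pi(C_1)$ for $t\le1$. So $p=\sup_{0<t\le1}p_t\in K$ exists. Put
$$D_t=\{w\in K^{r-1}:\ (q,w)\in C_t\text{ for some } q \text{ with } |q-p|\le t\}.$$
$D_t$ is nonempty: choose $s\le\min(t,1)$ with $p_s>p-t$ and then $q\in\pi(C_s)\subseteq\pi(C_t)$ with $p_s\le q<p_s+t$; as $p_s\le p$, we get $|q-p|<t$. The $D_t$ are bounded, and $D_s\subseteq D_t$ for $s\le t$. By induction, applied to the closures, some $w$ lies in the closure of every $D_t$. Fix $t>0$. For $0<\varepsilon\le t$ there is $w'\in D_\varepsilon$ within $\varepsilon$ of $w$ in every coordinate, so some $(q,w')\in C_\varepsilon\subseteq C_t$ is within $\varepsilon$ of $(p,w)$ in every coordinate. As $C_t$ is closed, $(p,w)\in C_t$. $\square$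

**Step 1: induction in $Z$.** We show that $N=Z_{\ge0}$ satisfies induction for all definable subsets. Distinct elements of $Z$ differ by at least $1$, since their difference is in $Z$. $Z$ is unbounded above: if $s=\sup Z\in K$, some $n\in Z$ has $n>s-1$, so $n+1>s$, a contradiction. By negation it is unbounded below. Let $A\subseteq Z$ be definable, nonempty and bounded below, and $\alpha=\inf A$. Then $A\cap[\alpha,\alpha+1)$ is nonempty and has at most one element, and this element is $\min A$. Dually, definable nonempty subsets bounded above have a maximum. If $B\subseteq N$ is definable, contains $0$, and is closed under $n\mapsto n+1$, then $B=N$: otherwise let $n=\min(N\setminus B)$; then $n\ge1$, so $n-1\in B$ and $n\in B$, a contradiction. Finally, $\lfloor y\rfloor=\max\{n\in Z:n\le y\}$ exists for each $y\in K$, and $\lfloor y\rfloor\le y<\lfloor y\rfloor+1$.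

**Step 2: coding.** The next lemma represents bounded definable sets by elements; here "$\mid$" is divisibility in $Z$.

**Lemma 9.** For every definable $B\subseteq N$ and $c\in N$ there are $a,b\in N$ such that for all $x\in N$ with $x<c$: $x\in B\iff 1+(x+1)b\mid a$.

*Proof.* By induction on $c$ there is $b\ge1$ in $N$ divisible by every $j\in N$ with $1\le j\le c$: multiply the $b$ for $c$ by $c+1$ to get one for $c+1$. Fix it for our $c$, and put $m_x=1+(x+1)b$ for $x<c$.

Let $x\neq e$ be less than $c$. Then $(e+1)m_x-(x+1)m_e=e-x$, and $b=(e-x)b'$ with $b'\in Z$, since $1\le|e-x|\le c$. Hence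
$$1=m_x-(x+1)b=m_x-(x+1)b'\bigl[(e+1)m_x-(x+1)m_e\bigr],$$
so $1=\alpha m_x+\beta m_e$ with $\alpha,\beta\in Z$. Multiplying by $a$, we see that $m_x\mid am_e$ implies $m_x\mid a$.

Now we show by induction on $e\le c$ that there is $a\ge1$ in $N$ with
$$m_x\mid a\iff(x<e\text{ and }x\in B)\qquad\text{for all }x<c.$$
The existence of such an $a$ is a definable property of $e$. For $e=0$ take $a=1$; since $m_x\ge2$, no $m_x$ divides $1$. Given $a$ for $e<c$: if $e\notin B$, keep $a$. If $e\in B$, take $a'=am_e$. Then $m_e\mid a'$, and for $x\ne e$ we have $m_x\mid a'\iff m_x\mid a$, so $a'$ works for $e+1$. The case $e=c$ is the lemma. $\square$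

**Step 3: moving a pseudo-finite set into $N$.** Let $Y\subseteq K^n$ be pseudo-finite and $h:Y\to Y$ definable and injective. If $Y$ has at most one point, $h$ is surjective; so let $Y$ have at least two points. We look for a definable injection $\iota$ of $Y$ into a bounded part of $N$.

First, distinct points of $Y$ are uniformly separated. Let $P=\{(u,v)\in Y^2:u\neq v\}$. As a subset of the closed bounded discrete set $Y^2$ it has no accumulation points, so it is closed and bounded. If there were no $\delta>0$ with $|u-v|_\infty\ge\delta$ on $P$, the sets $C_t=\{(u,v)\in P:|u-v|_\infty\le t\}$ would all be nonempty, closed and bounded. By Lemma 8 they would have a common point $(u,v)$, with $u=v$, contradicting $(u,v)\in P$. So such a $\delta$ exists.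

The map $u\mapsto(\lfloor2u_i/\delta\rfloor)_{i\le n}$ from $Y$ to $Z^n$ is injective: equal values force $|2u_i/\delta-2v_i/\delta|<1$ for all $i$, so $|u-v|_\infty<\delta/2$ and $u=v$. Its image is bounded since $Y$ is. Adding a suitable element of $N$ to all coordinates, we obtain a definable injection $u\mapsto(a_1,\dots,a_n)$ with $0\le a_i<B_0$ for some $B_0\in N$. Let $\iota(u)=a_1+a_2B_0+\dots+a_nB_0^{n-1}\in N$. This is injective: if $a_1+B_0A=a_1'+B_0A'$ with $A,A'\in N$, then $a_1-a_1'$ is a multiple of $B_0$ of absolute value less than $B_0$, so $a_1=a_1'$ and $A=A'$; continue with $A$ and $A'$. Its values are less than $c:=B_0^n$.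

So it suffices to show: *if $B\subseteq\{x\in N:x<c\}$ is definable and $g:B\to B$ is definable and injective, then $g$ is onto $B$.* Apply this to $B=\iota(Y)$ and $g=\iota h\iota^{-1}$.

**Step 4: the pigeonhole induction.** Write $[0,e)$ for $\{x\in N:x<e\}$. For $a,b\in N$ let
$$\Gamma_{a,b}=\{(x,y)\in[0,c)^2:\ 1+(xc+y+1)b\mid a\}.$$
The map $(x,y)\mapsto xc+y$ is injective from $[0,c)^2$ into $[0,c^2)$: if $x<x'$, then $x'c+y'\ge(x+1)c>xc+y$. So by Lemma 9, with $c^2$ for $c$, every definable subset of $[0,c)^2$ is some $\Gamma_{a,b}$. For $e\le c$ let $\Phi(e)$ be the statement:

> for all $a,b\in N$, if $\Gamma_{a,b}$ is the graph of an injective map $g$ from a set $B\subseteq[0,e)$ into $B$, then $g$ is onto $B$.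

The quantifier now ranges over elements, so $\{e\in N:e>c\text{ or }\Phi(e)\}$ is definable, and induction applies. This is the point that was missing in Section 3. $\Phi(0)$ holds trivially. Assume $\Phi(e)$ with $e<c$, and let $\Gamma_{a,b}$ be the graph of an injective $g:B\to B$ with $B\subseteq[0,e+1)$. If $e\notin B$, apply $\Phi(e)$. Let $e\in B$, put $B'=B\setminus\{e\}\subseteq[0,e)$, and define for $x\in B'$
$$g'(x)=g(x)\ \text{ if } g(x)\ne e,\qquad g'(x)=g(e)\ \text{ if } g(x)=e .$$
In the second case $g(e)\neq g(x)=e$, so $g'$ maps $B'$ into $B'$. It is injective: if $g'(x)=g'(y)$ with $x\ne y$, then $g(x)\neq g(y)$ implies that exactly one of them, say $g(x)$, equals $e$; then $g(e)=g(y)$ with $y\neq e$, contradicting injectivity of $g$. The graph of $g'$ is a definable subset of $[0,c)^2$, hence of the form $\Gamma_{a',b'}$, and $\Phi(e)$ shows that $g'$ is onto $B'$. All values of $g'$ are values of $g$, so $g(B)\supseteq B'$. If $e\notin g(B)$, then $g'=g|_{B'}$, and $g(e)\in B'$ equals $g'(x)=g(x)$ for some $x\in B'$, contradicting injectivity. So $g(B)=B$, and $\Phi(e+1)$ holds.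

Hence $\Phi(c)$ holds. The graph of the map $g$ at the end of Step 3 is a definable subset of $[0,c)^2$, so it is some $\Gamma_{a,b}$, and $g$ is onto. Therefore $h$ is surjective. This completes the proof of Theorem 4. $\square$
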